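\title{Covariants in the exterior algebra of a simple Lie algebra and subalgebras of large index}

\begin{abstract}
Let $\mathfrak g$ be a complex simple Lie algebra with Cartan subalgebra $\mathfrak h$ and Weyl group $W$, and let $\mathcal H$ be the space of $W$-harmonics. For every irreducible $\mathfrak g$-module $V$ with zero weight space $V^0$ there is a graded map $\Phi^V$ from $\operatorname{Hom}_{\mathfrak g}(V,\bigwedge\mathfrak g)$ to $\operatorname{Hom}_W(V^0,\bigwedge\mathfrak h\otimes\mathcal H)$. We disprove the conjecture that $\Phi^V$ is always injective. We describe the kernel of $\Phi^V$ as an orthogonal complement in $\bigwedge\mathfrak g$, and we show that every subalgebra of $\mathfrak g$ whose index exceeds the rank of $\mathfrak g$, for instance every abelian subalgebra of dimension greater than the rank, produces a nonzero kernel. This happens already for $\mathfrak{sp}_4$, in degree three. The maps $\Phi^V$ are injective for all $V$ exactly when $\mathfrak g$ is $\mathfrak{sl}_2$ or $\mathfrak{sl}_3$.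
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

\subsection{The map $\Phi^V$}
Let $\mathfrak g$ be a complex simple Lie algebra with Cartan subalgebra $\mathfrak h$, rank $r=\dim\mathfrak h$, root system $\Delta$, positive roots $\Delta^+$ and Weyl group $W$. All modules are finite dimensional. Fix a nondegenerate invariant symmetric bilinear form $(\cdot,\cdot)$ on $\mathfrak g$, and let $t_\alpha\in\mathfrak h$ be defined by $(t_\alpha,x)=\alpha(x)$ for $x\in\mathfrak h$. Extend the form to $\bigwedge\mathfrak g$ by making different degrees orthogonal and setting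
\[
(a_1\wedge\dots\wedge a_k,\;b_1\wedge\dots\wedge b_k)=\det\big((a_i,b_j)\big).
\]
The extended form is nondegenerate, symmetric and invariant, and it identifies $(\bigwedge\mathfrak g)^*$ with $\bigwedge\mathfrak g$. For a module $V$ we write $V^0$ for its zero weight space, on which $W$ acts.

Let $\{x_i\}$ be a basis of $\mathfrak g$ and $\{x^i\}$ the dual basis. Define
\[
s:\mathfrak g\to\textstyle\bigwedge^2\mathfrak g,\qquad s(x)=\tfrac12\sum_i x_i\wedge[x^i,x].
\]
Up to sign, $s$ is the transpose of the bracket (Lemma~\ref{lem:s}). Since $\bigwedge^{\mathrm{even}}\mathfrak g$ is commutative, $s|_{\mathfrak h}$ extends to an algebra homomorphism $\tau:S(\mathfrak h)\to\bigwedge^{\mathrm{even}}\mathfrak g$. It sends $S^j(\mathfrak h)$ into $\bigwedge^{2j}\mathfrak g$, its image has weight zero, and it is $W$-equivariant.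

Let $J\subset S(\mathfrak h)$ be the ideal generated by the homogeneous $W$-invariants of positive degree, and let $\mathcal A=\bigoplus_j\mathcal A_j\subset S(\mathfrak h)$ be the space of $W$-harmonic elements, that is, of elements killed by the constant coefficient differential operators attached, by means of the form, to these invariants. It is a graded $W$-stable complement to $J$, so $\mathcal A\cong S(\mathfrak h)/J$; in particular $\mathcal A_0=\mathbb C$ and $\mathcal A_1=\mathfrak h$. It is known that $\tau|_{\mathcal A}$ is injective. Put $\mathcal H=\mathcal A^*$, give $\mathcal A_j^*$ degree $2j$, and grade $\bigwedge\mathfrak h\otimes\mathcal H$ by total degree, so that $\bigwedge^i\mathfrak h\otimes\mathcal A_j^*$ has degree $i+2j$. The transpose of $\tau|_{\mathcal A}$ is the surjective degree preserving map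
\[
\phi:\textstyle\bigwedge^{\mathrm{even}}\mathfrak g\to\mathcal H,\qquad \phi(z)(b)=(z,\tau(b)).
\]
Let $p:\bigwedge\mathfrak g\to\bigwedge\mathfrak h$ be induced by the projection of $\mathfrak g=\mathfrak h\oplus\bigoplus_{\alpha\in\Delta}\mathfrak g_\alpha$ onto $\mathfrak h$, let $\pi$ be the projection of $\bigwedge\mathfrak g$ onto its even part, and let $\wedge^*$ be the coproduct of $\bigwedge\mathfrak g$, the transpose of the wedge product. Define the degree preserving map
\[
\Phi:\textstyle\bigwedge\mathfrak g\xrightarrow{\ \wedge^*\ }\bigwedge\mathfrak g\otimes\bigwedge\mathfrak g\xrightarrow{\ \mathrm{Id}\otimes\pi\ }\bigwedge\mathfrak g\otimes\bigwedge^{\mathrm{even}}\mathfrak g\xrightarrow{\ p\otimes\phi\ }\bigwedge\mathfrak h\otimes\mathcal H .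
\]
For an irreducible module $V$, restricting a homomorphism to $V^0$ and composing with $\Phi$ gives a graded linear map
\[
\Phi^V:\operatorname{Hom}_{\mathfrak g}(V,\textstyle\bigwedge\mathfrak g)\to\operatorname{Hom}_W(V^0,\bigwedge\mathfrak h\otimes\mathcal H),\qquad \Phi^V(f)=\Phi\circ f|_{V^0}.
\]
The source of $\Phi^V$ records where and how often $V$ occurs in $\bigwedge\mathfrak g$; the target is defined by the action of the finite group $W$ alone. The problem treated here comes from the paper \cite{DP} of De Concini and Papi.

\medskip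
\noindent\textbf{Conjecture.} \emph{For every finite dimensional irreducible $\mathfrak g$-module $V$, the map $\Phi^V$ is injective.}

\subsection{Why one would expect injectivity}
Take first $\mathfrak g=\mathfrak{sl}_2$. The modules $\bigwedge^k\mathfrak g$ for $k=0,1,2,3$ are $\mathbb C,\mathfrak g,\mathfrak g,\mathbb C$. The group $W=\{\pm1\}$ acts on the line $\mathfrak h=\mathfrak g^0$ by the sign character, $\mathcal A=\mathcal A_0\oplus\mathcal A_1$, and $\bigwedge\mathfrak h\otimes\mathcal H$ has one line in each of the degrees $0,1,2,3$, with trivial, sign, sign and trivial character. For $V=\mathbb C$ and for $V=\mathfrak g$ the source and the target of $\Phi^V$ therefore have the same dimension in each degree.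

In general the total dimensions allow injectivity. As a $W$-module, $S(\mathfrak h)/J$ is the regular representation, so $\bigwedge\mathfrak h\otimes\mathcal H$ is a sum of $2^r$ regular representations and the target of $\Phi^V$ has dimension $2^r\dim V^0$. The character of $\bigwedge\mathfrak g$ is $2^r\prod_{\alpha>0}(e^{\alpha/2}+e^{-\alpha/2})^2$. By the Weyl character and denominator formulas, the irreducible module $V_\rho$ whose highest weight $\rho$ is half the sum of the positive roots has character
\[
\prod_{\alpha>0}\frac{e^{\alpha}-e^{-\alpha}}{e^{\alpha/2}-e^{-\alpha/2}}=\prod_{\alpha>0}(e^{\alpha/2}+e^{-\alpha/2}),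
\]
so $\bigwedge\mathfrak g$ is a sum of $2^r$ copies of $V_\rho\otimes V_\rho$. Let $v_+,v_-\in V_\rho$ have weights $\rho,-\rho$. The vector $v_+\otimes v_-$ generates $V_\rho\otimes V_\rho$: lowering operators kill $v_-$ and so produce $V_\rho\otimes v_-$, and raising operators then produce everything. A homomorphism $V_\rho\otimes V_\rho\to V$ is thus determined by the image of $v_+\otimes v_-$ in $V^0$, and $V$ occurs at most $\dim V^0$ times in $V_\rho\otimes V_\rho$. Hence
\[
\dim\operatorname{Hom}_{\mathfrak g}(V,\textstyle\bigwedge\mathfrak g)\le 2^r\dim V^0=\dim\operatorname{Hom}_W(V^0,\bigwedge\mathfrak h\otimes\mathcal H)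
\]
for every $V$, and it is natural to guess that $\Phi^V$ realizes this inequality.

\subsection{Results}
The guess is wrong for all but two simple Lie algebras. Consider the following subspaces of $\bigwedge^k\mathfrak g$, where $U(\mathfrak g)$ is the enveloping algebra and a wedge of subspaces denotes the span of the products:
\[
\Gamma_k=\sum_{i+2j=k}\textstyle\bigwedge^i\mathfrak h\wedge\tau(\mathcal A_j),\qquad M_k=U(\mathfrak g)\,\Gamma_k .
\]
Put $\Gamma=\bigoplus_k\Gamma_k=\bigwedge\mathfrak h\wedge\tau(\mathcal A)$ and $M=\bigoplus_kM_k$, the submodule of $\bigwedge\mathfrak g$ generated by $\Gamma$.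

\begin{theorem}\label{thm:kernel}
For every irreducible module $V$ we have $\ker\Phi^V=\operatorname{Hom}_{\mathfrak g}(V,M^\perp)$. Hence $\Phi^V$ is injective for all $V$ if and only if $M=\bigwedge\mathfrak g$.
\end{theorem}

\begin{theorem}\label{thm:sp4}
Let $\mathfrak g=\mathfrak{sp}_4$ and let $V$ be the irreducible module of highest weight $3(\epsilon_1+\epsilon_2)=3\varpi_2$. Then $\operatorname{Hom}_{\mathfrak g}(V,\bigwedge^3\mathfrak g)$ is one-dimensional and $\Phi^V$ vanishes on it. The conjecture is false.
\end{theorem}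

This counterexample is a special case of a general obstruction. For a Lie algebra $\mathfrak a$ and $\lambda\in\mathfrak a^*$, let $B_\lambda$ be the alternating form $B_\lambda(a,b)=\lambda([a,b])$ on $\mathfrak a$. The \emph{index} of $\mathfrak a$ is
\[
\operatorname{ind}\mathfrak a=\min_{\lambda\in\mathfrak a^*}\dim\operatorname{rad}B_\lambda .
\]
Thus every $B_\lambda$ has rank at most $\dim\mathfrak a-\operatorname{ind}\mathfrak a$, and $\operatorname{ind}\mathfrak a=\dim\mathfrak a$ if $\mathfrak a$ is abelian.

\begin{theorem}\label{thm:index}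
Let $\mathfrak a\subset\mathfrak g$ be a subalgebra of dimension $k$ with $\operatorname{ind}\mathfrak a>r$; for example, $\mathfrak a$ abelian with $\dim\mathfrak a>r$. Then for every irreducible submodule $V$ of the nonzero module $U(\mathfrak g)\bigwedge^k\mathfrak a\subset\bigwedge^k\mathfrak g$, the inclusion $V\to\bigwedge^k\mathfrak g$ is a nonzero element of $\ker\Phi^V$. This remains true if $\mathcal A$ is replaced by all of $S(\mathfrak h)$ in the definition of $\Phi^V$.
\end{theorem}

\begin{theorem}\label{thm:class}
The map $\Phi^V$ is injective for all irreducible $V$ if and only if $\mathfrak g\cong\mathfrak{sl}_2$ or $\mathfrak g\cong\mathfrak{sl}_3$.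
\end{theorem}

The reason behind Theorems~\ref{thm:sp4} and~\ref{thm:index} is short. View elements of $\bigwedge\mathfrak g$ as alternating forms on $\mathfrak g$. An element of $\Gamma$ is a sum of products of at most $r$ linear forms and of $2$-forms $s(x)$, and a form $s(x)$ sees only brackets. On an abelian subalgebra the forms $s(x)$ vanish, and $r$ linear forms cannot fill more than $r$ arguments. We carry this out by hand for $\mathfrak{sp}_4$ in Section~\ref{sec:sp4} and in general in Section~\ref{sec:index}. Section~\ref{sec:abelian} finds large abelian subalgebras outside types $A_1$ and $A_2$, and Section~\ref{sec:sl3}, the longest, shows that $M=\bigwedge\mathfrak g$ for $\mathfrak{sl}_3$.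

\section{The map $s$ and standard facts}\label{sec:prelim}

Let $G$ be the simply connected group with Lie algebra $\mathfrak g$, and $T\subset G$ the maximal torus with Lie algebra $\mathfrak h$. Write $\mu\le\lambda$ if $\lambda-\mu$ is a (possibly empty) sum of positive roots. We use the following textbook facts.
\begin{itemize}
\item[(F1)] Modules are completely reducible, and a module generated by a highest weight vector is irreducible.
\item[(F2)] If $\mu$ is dominant and $\mu\le\lambda$, then $\mu$ is a weight of the irreducible module of highest weight $\lambda$.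
\item[(F3)] Every module is a $G$-module with the same submodules, and $W=N_G(T)/T$ acts on its zero weight space.
\item[(F4)] Let $E$ be a module over $\mathfrak g$, over $\mathfrak h$ (with weight decomposition) or over a finite group, with an invariant nondegenerate symmetric form. The orthogonal complement of a submodule is a submodule. Isotypic components of types $V$ and $V'$ are orthogonal unless $V'\cong V^*$; in particular weight spaces of weights $\mu,\mu'$ are orthogonal unless $\mu+\mu'=0$. If $E$ is an orthogonal direct sum, the form is nondegenerate on each summand.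
\end{itemize}

Choose $e_\alpha\in\mathfrak g_\alpha$ with $(e_\alpha,e_{-\alpha})=1$, so that $[e_\alpha,e_{-\alpha}]=t_\alpha$, and put $u_\alpha=e_\alpha\wedge e_{-\alpha}$. Then $u_{-\alpha}=-u_\alpha$, and $(u_\alpha,u_\beta)=-\delta_{\alpha\beta}$ for $\alpha,\beta\in\Delta^+$. Let $\beta_{\mathfrak g}:\bigwedge^2\mathfrak g\to\mathfrak g$, $a\wedge b\mapsto[a,b]$, be the bracket map.

\begin{lemma}\label{lem:s}
For $x,y,a,b,c\in\mathfrak g$,
\begin{align}
(s(y),a\wedge b)&=-(y,[a,b]),\label{eq:s}\\
(x\wedge s(y),a\wedge b\wedge c)&=-(x,a)(y,[b,c])-(x,b)(y,[c,a])-(x,c)(y,[a,b]).\label{eq:s3}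
\end{align}
The map $s$ is injective and $G$-equivariant, $s(\mathfrak g)^\perp=\ker\beta_{\mathfrak g}$ in $\bigwedge^2\mathfrak g$, and
\begin{equation}\label{eq:sh}
s(x)=\sum_{\alpha>0}\alpha(x)\,u_\alpha\qquad(x\in\mathfrak h).
\end{equation}
\end{lemma}

\begin{proof}
Since $\sum_i(x_i,a)x^i=a$, expanding the $2\times2$ determinants and using invariance gives
\[
(s(y),a\wedge b)=\tfrac12([a,y],b)-\tfrac12([b,y],a)=\tfrac12(y,[b,a])-\tfrac12(y,[a,b])=-(y,[a,b]).
\]
Expanding a $3\times3$ determinant along its first row gives $(x\wedge\xi,a\wedge b\wedge c)=(x,a)(\xi,b\wedge c)+(x,b)(\xi,c\wedge a)+(x,c)(\xi,a\wedge b)$ for $\xi\in\bigwedge^2\mathfrak g$, and \eqref{eq:s3} follows. By \eqref{eq:s}, $s$ is minus the transpose of $\beta_{\mathfrak g}$, which is equivariant and, as $[\mathfrak g,\mathfrak g]=\mathfrak g$, onto. So $s$ is equivariant and injective, and $s(\mathfrak g)^\perp=\ker\beta_{\mathfrak g}$. For $x\in\mathfrak h$ the element $s(x)$ has weight zero, so it lies in the orthogonal sum $\bigwedge^2\mathfrak h\oplus\bigoplus_{\alpha>0}\mathbb Cu_\alpha$.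 By \eqref{eq:s} it is orthogonal to $\bigwedge^2\mathfrak h$ and $(s(x),u_\alpha)=-(x,t_\alpha)=-\alpha(x)$. Since $(u_\alpha,u_\alpha)=-1$, this is \eqref{eq:sh}.
\end{proof}

\section{The kernel as an orthogonal complement}\label{sec:kernel}

The definition of $\Phi$ is a chain of transposes, and it becomes transparent once all of them are undone. Pair $\bigwedge\mathfrak h\otimes\mathcal H$ with $\bigwedge\mathfrak h\otimes\mathcal A$ by the form on the first factors and by evaluation on the second; this pairing $\langle\cdot,\cdot\rangle$ is perfect.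

\begin{proof}[Proof of Theorem~\ref{thm:kernel}]
Let $z\in\bigwedge\mathfrak g$, $q\in\bigwedge\mathfrak h$, $b\in\mathcal A$, and write $\wedge^*z=\sum_\nu z'_\nu\otimes z''_\nu$. The map $p$ is the orthogonal projection onto $\bigwedge\mathfrak h$, because $\mathfrak h$ is orthogonal to the root spaces; so $(p(z'_\nu),q)=(z'_\nu,q)$. The element $\tau(b)$ is even, so $\phi(\pi(z''_\nu))(b)=(z''_\nu,\tau(b))$. Since $\wedge^*$ is the transpose of the product,
\begin{equation}\label{eq:Phi}
\langle\Phi(z),q\otimes b\rangle=\sum_\nu(z'_\nu,q)(z''_\nu,\tau(b))=(z,\,q\wedge\tau(b)).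
\end{equation}
Thus $\Phi$ is the transpose of the map $q\otimes b\mapsto q\wedge\tau(b)$, whose image is $\Gamma$, and $\Phi(z)=0$ if and only if $z\perp\Gamma$.

Let $f\in\operatorname{Hom}_{\mathfrak g}(V,\bigwedge\mathfrak g)$. Then $\Phi^V(f)=0$ if and only if $f(V^0)\perp\Gamma$. Since $\Gamma$ has weight zero, vectors of nonzero weight are orthogonal to it by (F4), so the condition is equivalent to $f(V)\perp\Gamma$. Now $f(V)^\perp$ is a submodule, so it contains $\Gamma$ if and only if it contains $M$. This proves the first assertion.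

If $M=\bigwedge\mathfrak g$, then $M^\perp=0$ and all kernels vanish. If $M\ne\bigwedge\mathfrak g$, then $M^\perp$ is a nonzero submodule, it contains an irreducible submodule $V$, and the inclusion of $V$ is a nonzero element of $\ker\Phi^V$.
\end{proof}

The proof used neither the injectivity of $\tau|_{\mathcal A}$ nor any other property of $\mathcal A$. It applies word for word when $\mathcal A$ is replaced by $S(\mathfrak h)$, $\mathcal H$ by the graded dual of $S(\mathfrak h)$, and $\Gamma$ by $\bigwedge\mathfrak h\wedge\tau(S(\mathfrak h))$.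

\begin{example}\label{ex:sl2}
Let $\mathfrak g=\mathfrak{sl}_2$ with positive root $\alpha$. By \eqref{eq:sh}, $\Gamma_0=\mathbb C$, $\Gamma_1=\mathfrak h$, $\Gamma_2=\mathbb Cu_\alpha$ and $\Gamma_3=\mathbb C\,t_\alpha\wedge u_\alpha$ are all nonzero. Each $\bigwedge^k\mathfrak g$ is irreducible (for $k=2$ it equals $s(\mathfrak g)\cong\mathfrak g$ by dimension), so $M_k=\bigwedge^k\mathfrak g$ for all $k$. By Theorem~\ref{thm:kernel}, $\Phi^V$ is injective for all $V$.
\end{example}

\section{The counterexample $\mathfrak{sp}_4$}\label{sec:sp4}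

Realize $\mathfrak{sp}_4$ as the matrices $\left(\begin{smallmatrix}A&S\\ S'&-A^T\end{smallmatrix}\right)$ with $2\times2$ blocks and $S,S'$ symmetric. Let $\mathfrak h$ consist of the matrices $\operatorname{diag}(t_1,t_2,-t_1,-t_2)$, with coordinates $\epsilon_i=t_i$. The positive roots are $\epsilon_1-\epsilon_2$, $2\epsilon_1$, $\epsilon_1+\epsilon_2$, $2\epsilon_2$; the fundamental weights are $\varpi_1=\epsilon_1$ and $\varpi_2=\epsilon_1+\epsilon_2$; and $r=2$.

\begin{proof}[Proof of Theorem~\ref{thm:sp4}]
Let $\mathfrak a$ be the space of matrices with $A=S'=0$. It is spanned by root vectors $a_1,a_2,a_3$ for $2\epsilon_1,\epsilon_1+\epsilon_2,2\epsilon_2$, it is abelian because the product of two such matrices is zero, and it is an ideal of the Borel subalgebra $\mathfrak b=\mathfrak h\oplus\mathfrak g_{\epsilon_1-\epsilon_2}\oplus\mathfrak a$. Put $z=a_1\wedge a_2\wedge a_3$.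

The line $\mathbb Cz=\bigwedge^3\mathfrak a$ is $\mathfrak b$-stable. Positive root vectors act nilpotently, hence by zero on this line, so $z$ is a highest weight vector of weight $3(\epsilon_1+\epsilon_2)$, and $U(\mathfrak g)z\cong V$ by (F1). Evaluate weights at $\operatorname{diag}(1,1,-1,-1)$. The weights of $\mathfrak g$ take values at most $2$, with equality only for the three roots of $\mathfrak a$, while $3(\epsilon_1+\epsilon_2)$ takes the value $6$. So this weight space of $\bigwedge^3\mathfrak g$ is the line $\mathbb Cz$. A homomorphism $V\to\bigwedge^3\mathfrak g$ is determined by the image of the highest weight vector, so $\operatorname{Hom}_{\mathfrak g}(V,\bigwedge^3\mathfrak g)$ is one-dimensional, spanned by a map with image $U(\mathfrak g)z$.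

By Theorem~\ref{thm:kernel} it remains to show $U(\mathfrak g)z\perp M_3$. Since $\bigwedge^3\mathfrak h=0$, we have $\Gamma_3=\mathfrak h\wedge s(\mathfrak h)$. That $z$ is orthogonal to $\Gamma_3$ carries no information, since $z$ has nonzero weight; we need orthogonality to the submodule $M_3$, which we do not know. So we enlarge it: $\mathfrak g\wedge s(\mathfrak g)$ is a submodule, because $s$ is equivariant, and it contains $\Gamma_3$, hence $M_3$. By \eqref{eq:s3},
\[
(x\wedge s(y),z)=-(x,a_1)(y,[a_2,a_3])-(x,a_2)(y,[a_3,a_1])-(x,a_3)(y,[a_1,a_2])=0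
\]
for all $x,y\in\mathfrak g$. Thus $z$ lies in the submodule $(\mathfrak g\wedge s(\mathfrak g))^\perp\subset M_3^\perp$, and so does $U(\mathfrak g)z$.
\end{proof}

\begin{remark}
The failure is not forced by a count of dimensions, not even in degree three. The degree three part of $\bigwedge\mathfrak h\otimes\mathcal H$ is $\mathfrak h\otimes\mathcal A_1^*\cong\mathfrak h\otimes\mathfrak h$. The group $W$ acts on the basis $x,y$ of $\mathfrak h$ dual to $\epsilon_1,\epsilon_2$ by signed permutations, and $x\otimes x\pm y\otimes y$, $x\otimes y\pm y\otimes x$ span the four characters of $W/\{\pm1\}\cong(\mathbb Z/2)^2$, each once. On the other side, let $v_{\pm1},v_{\pm2}$ be the standard basis of $\mathbb C^4$, of weights $\pm\epsilon_1,\pm\epsilon_2$. Then $V$ is the submodule of $S^3(\bigwedge^2\mathbb C^4)$ generated by $(v_1\wedge v_2)^3$. The element $v_i\mapsto v_{-i}$, $v_{-i}\mapsto-v_i$ ($i=1,2$) of $G$ represents $-1\in W$. It fixes $v_i\wedge v_{-i}$ and the products $(v_1\wedge v_2)(v_{-1}\wedge v_{-2})$ and $(v_1\wedge v_{-2})(v_{-1}\wedge v_2)$, and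 the zero weight space of $S^3(\bigwedge^2\mathbb C^4)$ is spanned by monomials in these elements. So $V^0$ is a sum of characters of $W/\{\pm1\}$, it is nonzero by (F2), and the degree three part of the target of $\Phi^V$ has dimension $\dim V^0\ge1$.
\end{remark}

\section{Subalgebras of large index}\label{sec:index}

For $\mathfrak{sp}_4$ we used two things: the degree exceeds the rank, so every element of $\Gamma_3$ involves a factor $s(x)$; and $s(x)$ vanishes on $\mathfrak a$. If $\mathfrak a$ is not abelian, the $2$-forms $s(x)|_{\mathfrak a}$ need not vanish, but their rank is bounded in terms of the index, and a high enough power vanishes. Recall that an alternating form $B$ of rank $2m$ on a space $\mathfrak a$ can be written $\xi_1\wedge\eta_1+\dots+\xi_m\wedge\eta_m$ with $\xi_i,\eta_i\in\mathfrak a^*$; hence $B^j=0$ in $\bigwedge\mathfrak a^*$ as soon as $2j>2m$.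

\begin{proof}[Proof of Theorem~\ref{thm:index}]
Let $a_1,\dots,a_k$ be a basis of $\mathfrak a$ and $z=a_1\wedge\dots\wedge a_k$. Extend $s$ to an algebra homomorphism $\tilde s:S(\mathfrak g)\to\bigwedge^{\mathrm{even}}\mathfrak g$; it is $\mathfrak g$-equivariant and extends $\tau$. Consider the submodule
\[
L=\sum_{i+2j=k,\ i\le r}\textstyle\bigwedge^i\mathfrak g\wedge\tilde s(S^j(\mathfrak g))\subset\bigwedge^k\mathfrak g .
\]
Since $\bigwedge^i\mathfrak h=0$ for $i>r$, it contains the degree $k$ part of $\bigwedge\mathfrak h\wedge\tau(S(\mathfrak h))$, hence the submodule generated by that space, and in particular $M_k$. We show $z\perp L$. Then $U(\mathfrak g)z\perp L$ by (F4), and Theorem~\ref{thm:kernel}, together with the comment after its proof, gives both assertions.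

The space $S^j(\mathfrak g)$ is spanned by the powers $x^j$, so $L$ is spanned by elements $q\wedge s(x)^j$ with $q\in\bigwedge^i\mathfrak g$, $x\in\mathfrak g$, $i+2j=k$, $i\le r$. Let $\operatorname{res}:\bigwedge\mathfrak g\to\bigwedge\mathfrak a^*$ be the algebra homomorphism induced by the linear map $y\mapsto(y,\cdot)|_{\mathfrak a}$. By the determinant formula for the form, $(\eta,z)$ is the value of the $k$-form $\operatorname{res}(\eta)$ on $(a_1,\dots,a_k)$, for every $\eta\in\bigwedge^k\mathfrak g$. Since $\mathfrak a$ is a subalgebra, \eqref{eq:s} says that $\operatorname{res}(s(x))=-B_\lambda$ with $\lambda=(x,\cdot)|_{\mathfrak a}\in\mathfrak a^*$. The hypothesis enters now: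
\[
\operatorname{rank}B_\lambda\le k-\operatorname{ind}\mathfrak a<k-r\le k-i=2j .
\]
So $B_\lambda^{\,j}=0$, hence $\operatorname{res}(q\wedge s(x)^j)=\pm\operatorname{res}(q)\wedge B_\lambda^{\,j}=0$, and $(q\wedge s(x)^j,z)=0$.
\end{proof}

\begin{remark}
The strict inequality $\operatorname{ind}\mathfrak a>r$ cannot be weakened. The subalgebra $\mathfrak a=\mathfrak h$ has index $r$, and a generator $z$ of $\bigwedge^r\mathfrak h$ lies in $\Gamma$ and has $(z,z)\ne0$. So $U(\mathfrak g)z$ is not orthogonal to $M$, and neither is some irreducible summand of it.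
\end{remark}

\begin{example}
The theorem applies to nonabelian subalgebras. In $\mathfrak{sl}_5$ let $\mathfrak a_0$ be the upper right $2\times3$ block and $h=\frac15\operatorname{diag}(3,3,-2,-2,-2)$, so that $[h,a]=a$ for $a\in\mathfrak a_0$. For $\mathfrak a=\mathbb Ch\oplus\mathfrak a_0$ we have $B_\lambda(th+a,t'h+a')=t\lambda(a')-t'\lambda(a)$, a form of rank at most $2$. So $\operatorname{ind}\mathfrak a\ge7-2=5>4=r$.
\end{example}

\section{Abelian subalgebras larger than the rank}\label{sec:abelian}

\begin{proposition}\label{prop:abelian}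
If $\mathfrak g$ is not isomorphic to $\mathfrak{sl}_2$ or $\mathfrak{sl}_3$, then $\mathfrak g$ has an abelian subalgebra of dimension greater than $r$.
\end{proposition}

\begin{proof}
We go through the classification.

\emph{Type $A_r$, $r\ge3$.} In $\mathfrak{sl}_{r+1}$ the matrices supported in the upper right $2\times(r-1)$ block have zero products, and $2(r-1)>r$.

\emph{Type $C_r$, $r\ge2$.} In $\mathfrak{sp}_{2r}$ the matrices $\left(\begin{smallmatrix}0&S\\0&0\end{smallmatrix}\right)$ with $S$ symmetric have zero products, and $r(r+1)/2>r$.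

\emph{Types $B_r$, $r\ge2$, and $D_r$, $r\ge4$.} Let $\mathfrak g=\mathfrak{so}_n$ with $n=2r+1$ or $n=2r$, preserving the form $\langle\cdot,\cdot\rangle$ on $\mathbb C^n$. Fix an isotropic vector $v\ne0$. For $c\in v^\perp$ let $T_c(y)=\langle y,v\rangle c-\langle y,c\rangle v$; then $\langle T_cy,y'\rangle$ is skew in $y,y'$, so $T_c\in\mathfrak g$. For $c,c'\in v^\perp$ we have $\langle T_{c'}y,v\rangle=0$ and $\langle T_{c'}y,c\rangle=\langle y,v\rangle\langle c,c'\rangle$, so
\[
T_cT_{c'}(y)=-\langle y,v\rangle\langle c,c'\rangle v .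
\]
This is symmetric in $c,c'$, so the $T_c$ commute. Taking $y$ with $\langle y,v\rangle\neq0$ shows that $T_c=0$ only if $c\in\mathbb Cv$, and $T_v=0$. The $T_c$ thus form an abelian subalgebra of dimension $n-2$, that is, $2r-1>r$ or $2r-2>r$.

\emph{Exceptional types.} Let $\theta$ be the highest root, $\theta^\vee\in\mathfrak h$ its coroot, and $\mathfrak g(i)$ the $i$-eigenspace of $\operatorname{ad}\theta^\vee$. Since $\theta$ is a long root, $\alpha(\theta^\vee)\in\{0,\pm1\}$ for $\alpha\ne\pm\theta$; so $\mathfrak g(2)=\mathfrak g_\theta$ and $\mathfrak g(3)=\mathfrak g(4)=0$. The bracket $\mathfrak g(1)\times\mathfrak g(1)\to\mathfrak g_\theta$ is an alternating form with values in a line, so it has an isotropic subspace $L$ with $\dim L\ge\frac12\dim\mathfrak g(1)$. Then $L\oplus\mathfrak g_\theta$ is abelian, of dimension at least $1+\frac12\dim\mathfrak g(1)$. Let $\Delta_\perp$ be the set of roots orthogonal to $\theta$. The map $\alpha\mapsto-\alpha$ exchanges the roots of $\mathfrak g(1)$ and $\mathfrak g(-1)$, so $\dim\mathfrak g(1)=\frac12(|\Delta|-2-|\Delta_\perp|)$.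 As $\theta$ is dominant, a positive root is orthogonal to $\theta$ exactly when it involves only simple roots orthogonal to $\theta$; these are the nodes not joined to the extra node in the extended Dynkin diagram. This gives:
\begin{center}
\begin{tabular}{l|ccccc}
 & $G_2$ & $F_4$ & $E_6$ & $E_7$ & $E_8$\\ \hline
$|\Delta|$ & $12$ & $48$ & $72$ & $126$ & $240$\\
type of $\Delta_\perp$ & $A_1$ & $C_3$ & $A_5$ & $D_6$ & $E_7$\\
$|\Delta_\perp|$ & $2$ & $18$ & $30$ & $60$ & $126$\\
$\dim\mathfrak g(1)$ & $4$ & $14$ & $20$ & $32$ & $56$\\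
$1+\frac12\dim\mathfrak g(1)$ & $3$ & $8$ & $11$ & $17$ & $29$\\
$r$ & $2$ & $4$ & $6$ & $7$ & $8$
\end{tabular}
\end{center}
In each column the fifth entry exceeds the sixth.
\end{proof}

\section{The case of $\mathfrak{sl}_3$}\label{sec:sl3}

Throughout this section $\mathfrak g=\mathfrak{sl}_3$, and the goal is $M_k=\bigwedge^k\mathfrak g$ for $0\le k\le8$. Two symmetries of the pair $(\bigwedge\mathfrak g,\Gamma)$ organize the proof. The Hodge star reduces it to $k\le4$. The Chevalley involution exchanges dual modules, which settles degree two, and it separates the two copies of each irreducible module in degree four.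

\subsection{Notation}
Neither $\Gamma$ nor $M$ changes when the form is rescaled, so we take $(x,y)=\operatorname{tr}(xy)$. The positive roots are $\alpha_1,\alpha_2,\theta=\alpha_1+\alpha_2$, with root vectors
\[
e_1=E_{12},\quad e_2=E_{23},\quad e_\theta=E_{13},\quad e_{-1}=E_{21},\quad e_{-2}=E_{32},\quad e_{-\theta}=E_{31}.
\]
Write $u_1,u_2,u_\theta$ for the $u_\alpha$, put $\mathfrak m=\bigoplus_\alpha\mathfrak g_\alpha$, and fix $0\ne\delta\in\bigwedge^2\mathfrak h$. Since $\mathfrak h\perp\mathfrak m$, the spaces $\bigwedge^i\mathfrak h\wedge\bigwedge^l\mathfrak m$ are mutually orthogonal, and $(q\wedge y,q'\wedge y')=(q,q')(y,y')$ for $q,q'\in\bigwedge^i\mathfrak h$ and $y,y'\in\bigwedge^l\mathfrak m$.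

The irreducible module of highest weight $a\varpi_1+b\varpi_2$ has dimension $\frac12(a+1)(b+1)(a+b+2)$, and its dual has highest weight $b\varpi_1+a\varpi_2$. We name modules by their dimensions: $\mathbf 1$, $\mathbf 8=\mathfrak g$, $\mathbf{10}$, $\overline{\mathbf{10}}$, $\mathbf{27}$ have highest weights $0$, $\theta=\varpi_1+\varpi_2$, $2\alpha_1+\alpha_2=3\varpi_1$, $\alpha_1+2\alpha_2=3\varpi_2$, $2\theta$. All weights of $\bigwedge\mathfrak g$ have the form $n_1\alpha_1+n_2\alpha_2$ with integers $n_1,n_2$, and such a weight is dominant when $2n_1\ge n_2$ and $2n_2\ge n_1$. These inequalities give $4n_1\ge n_1$, so $n_1\ge0$, and $n_1=0$ forces $n_2=0$; the same holds with the indices exchanged. Therefore: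
\begin{itemize}
\item[(D)] a nonzero dominant weight in the root lattice has $n_1,n_2\ge1$, that is, it is $\ge\theta$; the dominant weights with $n_1,n_2\le2$ are the five highest weights above.
\end{itemize}

The group $W=S_3$ acts on $\mathfrak g$ by conjugation with permutation matrices, $\sigma E_{ij}=E_{\sigma(i)\sigma(j)}$. A permutation matrix is a scalar multiple of an element of $N_G(T)$, so this action preserves all submodules of $\bigwedge\mathfrak g$ and induces the action (F3) on zero weight spaces. The irreducible $W$-modules $\mathrm{triv},\mathrm{sgn},\mathrm{std}\cong\mathfrak h$ are self-dual, with characters $(1,1,1)$, $(1,-1,1)$, $(2,0,-1)$ on the identity, a transposition and a $3$-cycle. We note $\mathrm{std}\otimes\mathrm{sgn}\cong\mathrm{std}$, $\bigwedge^2\mathfrak h\cong\mathrm{sgn}$ and $S^2(\mathfrak h)\cong\mathrm{triv}\oplus\mathrm{std}$.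

\subsection{The spaces $\tau(\mathcal A_j)$ and the Hodge star}
The elements $u_1,u_2,u_\theta$ commute and have square zero. Let $R_j\subset\bigwedge^{2j}\mathfrak m$ be the span of the squarefree monomials of degree $j$ in them. By \eqref{eq:sh}, $\tau(S^j(\mathfrak h))\subset R_j$, and $R_j=0$ for $j\ge4$.

\begin{lemma}\label{lem:R}
As $W$-modules, $R_0=\mathrm{triv}$, $R_1=\mathrm{std}\oplus\mathrm{sgn}$, $R_2=\mathrm{std}\oplus\mathrm{triv}$, $R_3=\mathrm{sgn}$. Moreover $\tau(\mathcal A_0)=R_0$, $\tau(\mathcal A_3)=R_3$, and for $j=1,2$ the space $\tau(\mathcal A_j)$ is the unique copy of $\mathrm{std}$ in $R_j$.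
\end{lemma}

\begin{proof}
The transposition $(12)$ sends $u_1,u_2,u_\theta$ to $-u_1,u_\theta,u_2$, and the cycle $(123)$ sends them to $u_2,-u_\theta,-u_1$. So $R_1$ has character $(3,-1,0)$. On $R_2$ the transposition fixes $u_2u_\theta$ and exchanges the other two lines, and the cycle permutes the three lines, so the character is $(3,1,0)$. On $u_1u_2u_\theta$ they act by $-1$ and $+1$. This gives the decompositions.

The $W$-invariants in $S(\mathfrak h)$ are generated by elements $q_2,q_3$ of degrees $2,3$. So $J_2=\mathbb Cq_2$ and $\mathcal A_2\cong\mathrm{std}$; and $J_3=\mathfrak hq_2\oplus\mathbb Cq_3\cong\mathrm{std}\oplus\mathrm{triv}$. The map $\tau$ is injective on $\mathcal A_1=\mathfrak h$ by Lemma~\ref{lem:s}. For $x\in\mathfrak h$,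
\[
s(x)^2=2\big(\alpha_1\alpha_2(x)\,u_1u_2+\alpha_1\theta(x)\,u_1u_\theta+\alpha_2\theta(x)\,u_2u_\theta\big),\qquad s(x)^3=6\,\alpha_1\alpha_2\theta(x)\,u_1u_2u_\theta .
\]
The quadratic forms $\alpha_1\alpha_2$, $\alpha_1\theta=\alpha_1^2+\alpha_1\alpha_2$, $\alpha_2\theta=\alpha_1\alpha_2+\alpha_2^2$ are linearly independent, so $\tau:S^2(\mathfrak h)\to R_2$ is onto, hence bijective, and $\tau(\mathcal A_2)\cong\mathrm{std}$. Also $\tau:S^3(\mathfrak h)=J_3\oplus\mathcal A_3\to R_3$ is onto, and it kills $J_3$, which contains no copy of $\mathrm{sgn}$. So $\tau(\mathcal A_3)=R_3$.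
\end{proof}

Here $\tau(S^2(\mathfrak h))=R_2$ is strictly larger than $\tau(\mathcal A_2)$, so passing from $\mathcal A$ to $S(\mathfrak h)$, as in the last sentence of Theorem~\ref{thm:index}, does change the space $\Gamma$.

Put $\mathrm{vol}=\delta\wedge u_1u_2u_\theta$, a generator of $\bigwedge^8\mathfrak g$. The wedge pairing of $\bigwedge^k\mathfrak g$ with $\bigwedge^{8-k}\mathfrak g$ is perfect, so there is a unique bijection $*:\bigwedge^k\mathfrak g\to\bigwedge^{8-k}\mathfrak g$ with $a\wedge*b=(a,b)\,\mathrm{vol}$ for all $a,b\in\bigwedge^k\mathfrak g$. In an orthonormal basis of $\mathfrak g$ it sends each monomial to $\pm C$ times the complementary one, for a fixed $C\ne0$; so it is an isometry up to the factor $C^2$. If $g$ is an isometry of $\mathfrak g$, applying $g$ to the defining identity gives $ga\wedge g{*b}=\det(g)\,ga\wedge*gb$, that is,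
\begin{equation}\label{eq:starequiv}
g\,*=\det(g)\,*\,g .
\end{equation}
As $G$ acts on $\mathfrak g$ with determinant one, $*$ commutes with $G$, with $\mathfrak g$ and with $W$.

\begin{lemma}\label{lem:hodge}
We have $*\big(\bigwedge^i\mathfrak h\wedge\tau(\mathcal A_j)\big)=\bigwedge^{2-i}\mathfrak h\wedge\tau(\mathcal A_{3-j})$. Hence $*\Gamma_k=\Gamma_{8-k}$ and $*M_k=M_{8-k}$.
\end{lemma}

\begin{proof}
Let $*_{\mathfrak h}$ and $*_{\mathfrak m}$ be the star operators of $\mathfrak h$ and $\mathfrak m$ with respect to $\delta$ and $u_1u_2u_\theta$. Let $q\in\bigwedge^i\mathfrak h$ and $y\in\bigwedge^{2j}\mathfrak m$. For $q',y'$ of the same degrees, $y'$ is even, so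
\[
(q'\wedge y')\wedge(*_{\mathfrak h}q\wedge*_{\mathfrak m}y)=(q',q)(y',y)\,\mathrm{vol}=(q'\wedge y',q\wedge y)\,\mathrm{vol};
\]
for $q',y'$ of other degrees with the same sum both sides vanish. So $*(q\wedge y)=*_{\mathfrak h}q\wedge*_{\mathfrak m}y$. Among the monomials in the root vectors, a monomial $u_I\in R_j$ pairs nontrivially only with itself, and $(u_I,u_I)=(-1)^j$; hence $*_{\mathfrak m}u_I=(-1)^ju_{I^c}$, where $u_{I^c}$ is the complementary monomial. So $*_{\mathfrak m}$ maps $R_j$ onto $R_{3-j}$. By \eqref{eq:starequiv} for $\mathfrak m$, on whose volume element $W$ acts by $\mathrm{sgn}$, we have $\sigma*_{\mathfrak m}=\mathrm{sgn}(\sigma)*_{\mathfrak m}\sigma$. So $*_{\mathfrak m}$ carries a copy of $\mathrm{std}$ to a copy of $\mathrm{std}\otimes\mathrm{sgn}\cong\mathrm{std}$, and Lemma~\ref{lem:R} gives $*_{\mathfrak m}\tau(\mathcal A_j)=\tau(\mathcal A_{3-j})$ for all $j$. The first formula follows, and $(2-i)+2(3-j)=8-(i+2j)$. The last assertion holds because $*$ commutes with $\mathfrak g$.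
\end{proof}

It suffices therefore to treat $k\le4$. The cases $k=0,1$ hold because $\Gamma_0=\mathbb C$ and $\Gamma_1=\mathfrak h$ generates the irreducible module $\mathfrak g$.

\subsection{The Chevalley involution and degree two}
Let $\omega(x)=-x^T$. It is an involutive automorphism of $\mathfrak g$ and an isometry; we extend it to $\bigwedge\mathfrak g$. We list its properties.
\begin{itemize}
\item[(C1)] $\omega=-1$ on $\mathfrak h$ and $\omega e_\alpha=-e_{-\alpha}$; so $\omega\delta=\delta$ and $\omega u_\alpha=-u_\alpha$.
\item[(C2)] $\omega$ maps submodules to submodules, since $\omega(x\cdot z)=\omega(x)\cdot\omega(z)$, and it negates weights; so it maps the $V$-isotypic component of $\bigwedge^k\mathfrak g$ onto the $V^*$-isotypic component.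
\item[(C3)] $\omega$ commutes with $W$, since permutation matrices are orthogonal.
\item[(C4)] $\omega$ is $-1$ on the $5$-dimensional space of symmetric traceless matrices and $+1$ on skew matrices, so $\det\omega=-1$ and $\omega\,*=-*\,\omega$ by \eqref{eq:starequiv}.
\end{itemize}

\begin{lemma}\label{lem:deg2}
We have $\bigwedge^2\mathfrak g=s(\mathfrak g)\oplus\ker\beta_{\mathfrak g}$ with $\ker\beta_{\mathfrak g}\cong\mathbf{10}\oplus\overline{\mathbf{10}}$, and $\delta$ generates $\ker\beta_{\mathfrak g}$. Hence $M_2=\bigwedge^2\mathfrak g$.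
\end{lemma}

\begin{proof}
The map $\beta_{\mathfrak g}$ is onto, so its kernel has dimension $28-8=20$. The vector $e_\theta\wedge e_1$ lies in the kernel, it is killed by $e_1$, and $e_2$ sends it to $e_\theta\wedge[e_2,e_1]=-e_\theta\wedge e_\theta=0$. So it is a highest weight vector of weight $3\varpi_1$. With the indices exchanged, $e_\theta\wedge e_2$ is a highest weight vector of weight $3\varpi_2$. Thus $\ker\beta_{\mathfrak g}=\mathbf{10}\oplus\overline{\mathbf{10}}$. The submodule $s(\mathfrak g)\cong\mathbf 8$ meets it trivially, and $8+20=28$.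

Write $\delta=\delta'+\delta''$ according to $\mathbf{10}\oplus\overline{\mathbf{10}}$. By (C1) and (C2), $\omega\delta'=\delta''$, so both components are nonzero. A submodule of a sum of two nonisomorphic irreducible modules that projects nontrivially to both is the whole sum, so $\delta$ generates $\ker\beta_{\mathfrak g}$. Finally $\Gamma_2=\mathbb C\delta\oplus s(\mathfrak h)$, and $s(\mathfrak h)$ generates $s(\mathfrak g)$.
\end{proof}

\subsection{Degree three}
Here $\Gamma_3=\mathfrak h\wedge s(\mathfrak h)$ is the image of $\mathfrak h\otimes\mathfrak h$ under the equivariant map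
\[
m:\mathfrak g\otimes\mathfrak g\to\textstyle\bigwedge^3\mathfrak g,\qquad m(x\otimes y)=x\wedge s(y).
\]
For $\mathfrak{sp}_4$ the proof of Theorem~\ref{thm:sp4} showed that this map is not onto. For $\mathfrak{sl}_3$ we show that it is. This is not yet enough, because $\mathfrak h\otimes\mathfrak h$ has to generate $\mathfrak g\otimes\mathfrak g$ up to $\ker m$; that is the content of the second and third steps below.

For $y\in\mathfrak g$ let $\iota_y$ be the transpose of $\xi\mapsto y\wedge\xi$, so that
\[
\iota_y(a\wedge b\wedge c)=(y,a)\,b\wedge c-(y,b)\,a\wedge c+(y,c)\,a\wedge b .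
\]

\begin{lemma}\label{lem:deg3}
$M_3=\bigwedge^3\mathfrak g$.
\end{lemma}

\begin{proof}
\emph{Step 1: $m$ is onto.} Let $N=(\operatorname{im}m)^\perp$, a submodule of $\bigwedge^3\mathfrak g$. Since $(z,y\wedge s(x))=(\iota_yz,s(x))$, Lemma~\ref{lem:s} shows that $z\in N$ if and only if $\beta_{\mathfrak g}(\iota_yz)=0$ for all $y\in\mathfrak g$.

By (D) and (F2), every nontrivial irreducible constituent of $\bigwedge\mathfrak g$ has the weight $\theta$, so we examine the weight $\theta$ space of $\bigwedge^3\mathfrak g$. With two factors from $\mathfrak h$ we get $e_\theta\wedge\delta$. With one factor we get $e_1\wedge e_2\wedge\mathfrak h$, since $\alpha_1+\alpha_2$ is the only way to write $\theta$ as a sum of two roots. With none, three distinct roots other than $\theta$ have total height at most $1+1-1<2$, so $\theta$ occurs and the other two roots are opposite; we get $e_\theta\wedge u_1$ and $e_\theta\wedge u_2$. Let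
\[
z=a\,e_\theta\wedge u_1+b\,e_\theta\wedge u_2+e_1\wedge e_2\wedge h+c\,e_\theta\wedge\delta\in N,\qquad h\in\mathfrak h .
\]
For $y=e_{-\theta}$ we have $\iota_yz=au_1+bu_2+c\delta$, with bracket $at_{\alpha_1}+bt_{\alpha_2}$; so $a=b=0$. For $y=e_{-1}$ and $y=e_{-2}$ we then have $\iota_yz=e_2\wedge h$ and $\iota_yz=-e_1\wedge h$; so $\alpha_2(h)=\alpha_1(h)=0$ and $h=0$. For $y\in\mathfrak h$ we finally have $\iota_yz=-c\,e_\theta\wedge\iota_y\delta$, with bracket $c\,\theta(\iota_y\delta)e_\theta$; as $\iota_y\delta$ ranges over all of $\mathfrak h$, we get $c=0$.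

So $N$ does not have the weight $\theta$, and $\mathfrak g$ acts trivially on it. For $z\in N$ the map $y\mapsto\iota_yz$ is then an equivariant map $\mathbf 8\to\ker\beta_{\mathfrak g}=\mathbf{10}\oplus\overline{\mathbf{10}}$, hence zero. So $z$ is orthogonal to $\mathfrak g\wedge\bigwedge^2\mathfrak g$, and $z=0$.

\emph{Step 2: the submodule $E\subset\mathfrak g\otimes\mathfrak g$ generated by $\mathfrak h\otimes\mathfrak h$.} The space $E$ is $G$-stable, so it contains $x\otimes x$ for every diagonalizable $x$. Such $x$ are dense in $\mathfrak g$ and $E$ is closed, so $E$ contains all $x\otimes x$, and these span the symmetric tensors. Identify the skew tensors with $\bigwedge^2\mathfrak g$ by $a\wedge b\mapsto a\otimes b-b\otimes a$. Then $E$ contains $\delta$, hence $\ker\beta_{\mathfrak g}$ by Lemma~\ref{lem:deg2}. For $x\in\mathfrak g$ put $\psi(x)=\sum_ix_i\otimes[x^i,x]$. Pairing $\psi(x)$ with $a\otimes b$ gives $([a,x],b)=-(x,[a,b])$, which is skew in $a,b$. So $\psi(x)$ is a skew tensor, and therefore it is the tensor $\frac12\sum_i(x_i\otimes[x^i,x]-[x^i,x]\otimes x_i)$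 that corresponds to $s(x)$. By Lemma~\ref{lem:deg2}, $\mathfrak g\otimes\mathfrak g=E+\psi(\mathfrak g)$.

\emph{Step 3: $m\circ\psi=0$.} By \eqref{eq:s3}, summing over cyclic permutations of $a,b,c$,
\[
\Big(\sum_ix_i\wedge s([x^i,x]),\,a\wedge b\wedge c\Big)=-\sum_{\mathrm{cyc}}([a,x],[b,c])=\sum_{\mathrm{cyc}}(x,[a,[b,c]])=0
\]
by the Jacobi identity.

The three steps give $M_3=m(E)=m(\mathfrak g\otimes\mathfrak g)=\bigwedge^3\mathfrak g$.
\end{proof}

\subsection{Degree four}
Here $\Gamma_4=\Gamma^-\oplus\Gamma^+$ with $\Gamma^-=\delta\wedge s(\mathfrak h)$ and $\Gamma^+=\tau(\mathcal A_2)$, and $*\Gamma^-=\Gamma^+$ by Lemma~\ref{lem:hodge}. The only triples of distinct roots with sum zero are $\alpha_1,\alpha_2,-\theta$ and their negatives; put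
\[
P=e_1\wedge e_2\wedge e_{-\theta}=E_{12}\wedge E_{23}\wedge E_{31},\qquad Q=e_{-1}\wedge e_{-2}\wedge e_\theta=E_{21}\wedge E_{32}\wedge E_{13}.
\]
The cycle $(123)$ permutes the factors of $P$ and of $Q$ cyclically, so it fixes both. The transposition $(12)$ sends $P$ to $E_{21}\wedge E_{13}\wedge E_{32}=-Q$, and $\omega P=-Q$ by (C1). Hence $P-Q$ is fixed by $W$ and by $\omega$, while $P+Q$ spans a copy of $\mathrm{sgn}$ and $\omega(P+Q)=-(P+Q)$.

\begin{lemma}\label{lem:dec4}
We have $\mathbf{27}^0\cong\mathrm{triv}\oplus\mathrm{std}$ as $W$-modules, $\bigwedge^4\mathfrak g\cong\mathbf 8^{\oplus2}\oplus\mathbf{27}^{\oplus2}$, and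
\begin{equation}\label{eq:zero4}
(\textstyle\bigwedge^4\mathfrak g)^0=\delta\wedge R_1\;\oplus\;\mathfrak h\wedge(P-Q)\;\oplus\;\mathfrak h\wedge(P+Q)\;\oplus\;R_2 .
\end{equation}
\end{lemma}

\begin{proof}
The module $S^2(\mathfrak g)$, of dimension $36$, contains the highest weight vector $e_\theta^2$ of weight $2\theta$. It maps onto $\mathbf 1$ by the form and onto $\mathbf 8$ by sending $x\cdot y$ to the traceless part of the matrix $xy+yx$, a nonzero map since $e_1\cdot e_2\mapsto e_\theta$. So $S^2(\mathfrak g)\cong\mathbf{27}\oplus\mathbf 8\oplus\mathbf 1$. Its zero weight space is the sum of $S^2(\mathfrak h)$ and the span of the three products $e_\alpha e_{-\alpha}$, which $W$ permutes transitively; each summand is $\mathrm{triv}\oplus\mathrm{std}$. Removing $\mathbf 8^0=\mathrm{std}$ and $\mathbf 1^0=\mathrm{triv}$ gives the first claim.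

For \eqref{eq:zero4}, sort monomials of weight zero by the number of factors from $\mathfrak h$. Two such factors leave a pair of opposite roots, and one leaves a triple with sum zero. With none, four distinct roots have sum zero exactly when the two remaining roots do, since all six roots have sum zero; this gives $R_2$. The dimension is $3+2+2+3=10$.

In a weight $n_1\alpha_1+n_2\alpha_2$ of $\bigwedge^4\mathfrak g$ we have $n_1\le2$, with equality only for monomials containing $e_1$ and $e_\theta$, since these are the only basis vectors with positive $\alpha_1$-coefficient; the same holds for $n_2$ with $e_2$ and $e_\theta$. By (D), only $\mathbf 1,\mathbf 8,\mathbf{10},\overline{\mathbf{10}},\mathbf{27}$ can occur. The weight space for $2\theta$ is $e_1\wedge e_2\wedge e_\theta\wedge\mathfrak h$, so $\mathbf{27}$ occurs twice. The weight space for $2\alpha_1+\alpha_2$ is spanned by $e_\theta\wedge e_1\wedge\delta$ and $e_\theta\wedge e_1\wedge u_2$. By (F2) each copy of $\mathbf{27}$ has this weight, so nothing is left for $\mathbf{10}$, and by (C2) $\overline{\mathbf{10}}$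 does not occur either. If $\mathbf 8$ and $\mathbf 1$ occur $a$ and $b$ times, then $70=54+8a+b$ by dimension and $10=6+2a+b$ by zero weight spaces. So $a=2$ and $b=0$.
\end{proof}

The new difficulty is the multiplicity. It is not enough to show that $\Gamma_4$ pairs nontrivially with each isotypic component, since such a component contains a one-parameter family of irreducible submodules, and any of them might be orthogonal to $\Gamma_4$. But $M_4^\perp$ is stable under $\omega$, and we shall see that $\omega$ singles out finitely many subspaces to test. Both $\mathbf 8^0$ and $\mathbf{27}^0$ contain $\mathrm{std}$, and $\Gamma^\pm$ are copies of $\mathrm{std}$, so we work in the $\mathrm{std}$-isotypic part $X$ of $(\bigwedge^4\mathfrak g)^0$ and decompose it in two ways.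

\emph{First decomposition.} By Lemma~\ref{lem:R}, each summand of \eqref{eq:zero4} contains $\mathrm{std}$ exactly once, and by (C1) $\omega$ acts on it by a sign:
\begin{center}
\begin{tabular}{l|cccc}
summand & $\delta\wedge R_1$ & $\mathfrak h\wedge(P-Q)$ & $\mathfrak h\wedge(P+Q)$ & $R_2$\\ \hline
$W$-module & $\mathrm{std}\oplus\mathrm{triv}$ & $\mathrm{std}$ & $\mathrm{std}$ & $\mathrm{std}\oplus\mathrm{triv}$\\
copy of $\mathrm{std}$ & $\Gamma^-$ & $D^-$ & $D^+$ & $\Gamma^+$\\
$\omega$ & $-1$ & $-1$ & $+1$ & $+1$
\end{tabular}
\end{center}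
So the eigenspaces of $\omega$ on $X$ are $X^\pm=\Gamma^\pm\oplus D^\pm$, and $\Gamma^\pm\perp D^\pm$ because the numbers of factors from $\mathfrak h$ differ.

\emph{Second decomposition.} For $V\in\{\mathbf 8,\mathbf{27}\}$ let $X_V$ be the intersection of $X$ with the $V$-isotypic component of $\bigwedge^4\mathfrak g$. Then $X=X_{\mathbf 8}\oplus X_{\mathbf{27}}$, and each $X_V$ is a sum of two copies of $\mathrm{std}$ by Lemma~\ref{lem:dec4}. Since $V$ is self-dual, $X_V$ is $\omega$-stable by (C2) and (C3); let $X_V^\pm$ be the eigenspaces, which are $W$-stable. The star commutes with $\mathfrak g$ and $W$, so it preserves $X_V$, and by (C4) it exchanges $X_V^+$ and $X_V^-$. Hence each $X_V^\pm$ is a single copy of $\mathrm{std}$. By (F4) the form is nondegenerate on $(\bigwedge^4\mathfrak g)^0$, then on $X$; the four spaces $X_V^\pm$ are mutually orthogonal, by (F4) and because $\omega$ is an isometry; so the form is nondegenerate on each of them.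

To compare the two decompositions we need one of the spaces $X_V^\pm$ explicitly. An invariant element of $\bigwedge^3\mathfrak g$ provides an explicit copy of $\mathbf 8$. Let $\kappa\in\bigwedge^3\mathfrak g$ be defined by $(\kappa,x\wedge y\wedge z)=(x,[y,z])$; the right side is alternating and invariant under $G$ and $\omega$, so $\kappa$ is fixed by $G$ and $\omega$. It lies in $(\bigwedge^3\mathfrak g)^0=\mathfrak h\wedge R_1\oplus\mathbb CP\oplus\mathbb CQ$. For $t,t'\in\mathfrak h$ we have $(\kappa,t\wedge u_\alpha)=(t_\alpha,t)$ and $(t'\wedge u_\alpha,t\wedge u_\alpha)=-(t',t)$. Further $(P,Q)=1$, $(P,P)=(Q,Q)=0$, and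
\[
(\kappa,P)=\operatorname{tr}(E_{12}[E_{23},E_{31}])=\operatorname{tr}(E_{12}E_{21})=1,\qquad(\kappa,Q)=\operatorname{tr}(E_{21}[E_{32},E_{13}])=-\operatorname{tr}(E_{21}E_{12})=-1 .
\]
Therefore $\kappa=-\sum_{\alpha>0}t_\alpha\wedge u_\alpha-(P-Q)$.

\begin{lemma}\label{lem:claim}
None of the four spaces $X_{\mathbf 8}^\pm$, $X_{\mathbf{27}}^\pm$ is orthogonal to $\Gamma_4$.
\end{lemma}

\begin{proof}
For $x\in\mathfrak h$ define $x'\in\mathfrak h$ by $x\wedge t=(x',t)\,\delta$ for all $t\in\mathfrak h$; then $x'\ne0$ if $x\ne0$. Since $x\wedge t_\alpha=\alpha(x')\delta$, formula \eqref{eq:sh} gives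
\begin{equation}\label{eq:xkappa}
x\wedge\kappa=-\delta\wedge s(x')-x\wedge(P-Q)\in\Gamma^-\oplus D^- ,
\end{equation}
and both components are nonzero for $x\ne0$. The map $x\mapsto x\wedge\kappa$ from $\mathfrak g$ to $\bigwedge^4\mathfrak g$ is equivariant and nonzero, so its image is a copy of $\mathbf 8$. Hence $\mathfrak h\wedge\kappa$ is a two-dimensional subspace of $X_{\mathbf 8}^-$, and $X_{\mathbf 8}^-=\mathfrak h\wedge\kappa$.

For $y\in\mathfrak h$, \eqref{eq:xkappa} and $\Gamma^-\perp D^-$ give
\[
(x\wedge\kappa,\delta\wedge s(y))=-(\delta,\delta)(s(x'),s(y))=(\delta,\delta)\sum_{\alpha>0}\alpha(x')\alpha(y).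
\]
The sum is half the Killing form, which is nondegenerate on $\mathfrak h$, and $(\delta,\delta)\ne0$. So $X_{\mathbf 8}^-\not\perp\Gamma^-$.

Suppose $X_{\mathbf{27}}^-\perp\Gamma^-$. The sum $X^-=X_{\mathbf 8}^-\oplus X_{\mathbf{27}}^-$ is orthogonal and the form is nondegenerate on $X_{\mathbf{27}}^-$, so the orthogonal complement of $X_{\mathbf{27}}^-$ in $X^-$ is $X_{\mathbf 8}^-$. Then $\Gamma^-\subset X_{\mathbf 8}^-$, and both have dimension two, so $X_{\mathbf 8}^-=\Gamma^-$. This contradicts the nonzero $D^-$-component in \eqref{eq:xkappa}. So $X_{\mathbf{27}}^-\not\perp\Gamma^-$.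

The star is an isometry up to a nonzero factor, with $*\Gamma^-=\Gamma^+$ and $*X_V^-=X_V^+$. So $X_V^+\not\perp\Gamma^+$ for both $V$.
\end{proof}

\begin{lemma}\label{lem:deg4}
$M_4=\bigwedge^4\mathfrak g$.
\end{lemma}

\begin{proof}
The space $\Gamma_4$ is $\omega$-stable, so $M_4$ and $M_4^\perp$ are submodules stable under $\omega$. Suppose $M_4^\perp\ne0$. Then for some $V\in\{\mathbf 8,\mathbf{27}\}$ its $V$-isotypic component $Y$ is nonzero, and $Y$ is $\omega$-stable by (C2). The space $Y\cap X_V$ is the $\mathrm{std}$-isotypic part of $Y^0$. It is nonzero because $V^0$ contains $\mathrm{std}$, and it is stable under $W$ and $\omega$. So it is the sum of its intersections with $X_V^+$ and $X_V^-$, and since these are irreducible $W$-modules, it contains one of them. But $Y\perp\Gamma_4$, which contradicts Lemma~\ref{lem:claim}.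
\end{proof}

\subsection{The classification}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
If $\mathfrak g$ is neither $\mathfrak{sl}_2$ nor $\mathfrak{sl}_3$, Proposition~\ref{prop:abelian} and Theorem~\ref{thm:index} give a module $V$ for which $\Phi^V$ is not injective. The case $\mathfrak{sl}_2$ is Example~\ref{ex:sl2}. For $\mathfrak{sl}_3$ we have $M_k=\bigwedge^k\mathfrak g$ for $k\le4$ by Lemmas~\ref{lem:deg2}, \ref{lem:deg3} and~\ref{lem:deg4} and the cases $k=0,1$, and for $k\ge5$ by Lemma~\ref{lem:hodge}. Theorem~\ref{thm:kernel} shows that $\Phi^V$ is injective for all $V$.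
\end{proof}

\begin{remark}
Theorems~\ref{thm:index} and~\ref{thm:class} and Proposition~\ref{prop:abelian} together say that $\Phi^V$ is injective for all $V$ if and only if $\mathfrak g$ has no abelian subalgebra of dimension greater than its rank.
\end{remark}

\begin{thebibliography}{1}

\bibitem{DP}
Corrado De Concini and Paolo Papi, \emph{On some modules of covariants for a reflection group}, arXiv:1706.00189 (2017).

\end{thebibliography}
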